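# All orbits or none: spectral rigidity of $Hg$ in a free group

## 1. Orbits of elements, and a guess tested on factor stabilizers

Let $N\ge 2$, let $F=F_N$ be free on $X=\{x_1,\dots,x_N\}$, and let $H\le\mathrm{Aut}(F)$ be a subgroup. Suppose that $F$ acts on a tree, and that somebody tells us the translation lengths of all elements $h(g)$ with $h\in H$, for one fixed $g\ne1$. Sometimes this is enough to recover the tree, sometimes not. Can it happen, for one and the same $H$, that some $g\neq 1$ suffices and another one does not?

The first guess is that this can happen. A subgroup $H$ may hold one part of $F$ still and mix another part thoroughly; then an element of the first part should give too little information, and a suitable element that meets the second part should give enough. Let us make the terms precise and test the guess.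

**Definition (Outer space, translation length).** The unprojectivized Outer space $\mathrm{cv}_N$ is the set of minimal, free and discrete isometric actions of $F_N$ on $\mathbb R$-trees $T$, up to equivariant isometry. For $g\in F_N$ put $\|g\|_T=\inf_{x\in T}d_T(x,gx)$. A point $T$ is determined by the function $\|\cdot\|_T$.

Equivalently, $T$ is the universal cover of a finite metric graph without vertices of valence one whose fundamental group is identified with $F$, and $\|g\|_T$ is the length of the cyclically reduced edge loop that represents the conjugacy class of $g$. Two examples will be used.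

* *The rose with petal lengths $a_1,\dots,a_N>0$*: here $\|g\|=\sum_i a_in_i(g)$, where $n_i(g)$ is the number of letters $x_i^{\pm1}$ in the cyclically reduced form of $g$.
* *The lollipop graph*: loops $x_1,\dots,x_{N-1}$ of length $1$ at a vertex, a segment of length $1$ from this vertex to a second one, and a loop of length $1$ there; the element $x_N$ runs along the segment, around the last loop, and back. A cyclic word of the form $a_1x_N^{e_1}\cdots a_mx_N^{e_m}$ with $m\ge1$, $1\ne a_i\in\langle x_1,\dots,x_{N-1}\rangle$, $e_i\ne0$, has length $\sum|a_i|+2m+\sum|e_i|$, while $x_N^e$ has length $|e|$.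

**Definition (spectral rigidity).** A set $S\subseteq F_N$ is *spectrally rigid* if $T,T'\in\mathrm{cv}_N$ and $\|g\|_T=\|g\|_{T'}$ for all $g\in S$ imply $T=T'$. We write $Hg=\{h(g):h\in H\}$.

*One conjugacy class.* If $Hg$ lies in one conjugacy class, for instance if $H$ is trivial or consists of inner automorphisms, then $Hg$ is not rigid: since $N\ge2$, there are two different positive vectors $a$ with the same value of $\sum a_in_i(g)$, and the corresponding roses differ because $\|x_i\|=a_i$.

*The stabilizer of a splitting.* Let $A=\langle x_1,\dots,x_{N-1}\rangle$ and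
$$H_0=\{h\in \mathrm{Aut}(F): h(A)=A,\ h(x_N)=x_N\}\cong\mathrm{Aut}(A).$$
This is the sort of group that the guess had in mind. The orbit of $x_N$ is one point, hence not rigid; the same holds for conjugates of powers $x_N^e$, since their orbits lie in one conjugacy class. If $g$ is conjugate into $A$, so is all of $H_0g$ (elementwise), and changing the length of the petal $x_N$ in a rose is not noticed. The hope for the guess is a mixed element. Such a $g$ is conjugate to $a_1x_N^{e_1}\cdots a_mx_N^{e_m}$ as above; put $E=\sum|e_i|$. Then $h(g)$ is conjugate to $h(a_1)x_N^{e_1}\cdots h(a_m)x_N^{e_m}$ with all $h(a_i)\ne1$. In the rose with petal lengths $1,\dots,1,L$ its length is $\sum|h(a_i)|+LE$; in the lollipop graph it is $\sum|h(a_i)|+2m+E$. With $L=1+2m/E$ these agree for every $h\in H_0$. But $\|x_N\|$ is $L>1$ in the rose and $1$ in the lollipop graph. So no orbit of $H_0$ is rigid, although $H_0$ is a copy of $\mathrm{Aut}(F_{N-1})$.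

At the two extremes the behavior is also uniform. The following results are known.

1. For $N\ge3$, if $H\le\mathrm{Aut}(F_N)$ projects to a nontrivial (equivalently, infinite) normal subgroup of $\mathrm{Out}(F_N)$, then $Hg$ is spectrally rigid for every $g\ne1$.
2. (B. Ray) For every cyclic $H\le \mathrm{Aut}(F_N)$ and every $g\in F_N$, the orbit $Hg$ is not spectrally rigid.

So the guess has failed every test. Whether rigidity of $Hg$ is really independent of $g\neq1$, for arbitrary $H$ and $N\ge3$, is a problem posed in Stefano Francaviglia, Mathieu Carette, Ilya Kapovich and Armando Martino, "Spectral rigidity of automorphic orbits in free groups", arXiv:1106.0688 (2011). We shall prove that it is.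

## 2. The dichotomy, and why one should move bases and not elements

From now on $N\ge3$. Geodesic currents, the classes $[\eta_g]$ and the space $\mathbb P\mathrm{Curr}(F_N)$ are recalled in Section 3. An element is *primitive* if it belongs to some basis of $F$. We write $|g|_X$ for word length.

**Theorem.** Let $N\ge3$ and $H\le\mathrm{Aut}(F_N)$. Exactly one of the following holds.

* **(R)** For every $g\ne1$, the closure of $H[\eta_g]$ in $\mathbb P\mathrm{Curr}(F_N)$ contains $[\eta_p]$ for every primitive $p$, and $Hg$ is spectrally rigid.
* **(NR)** For every $k\ge1$ there are $T\neq T'$ in $\mathrm{cv}_N$ with $\|h(g)\|_T=\|h(g)\|_{T'}$ for all $h\in H$ and all $g$ with $|g|_X\le k$. In particular no finite union of $H$-orbits is spectrally rigid.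

So the answer to the question is: either $Hg$ is spectrally rigid for every $g\ne1$, or for no $g\neq1$. As an illustration, if $H$ preserves the conjugacy class of a single $g\ne1$, then $Hg$ is not rigid by Section 1, so (NR) holds and no orbit is rigid.

How would one start? A sensible attempt is to *transfer witnesses*: if $T\ne T'$ agree on $Hg$, use the same pair, or a modification of it, for another $g'$. The example $H_0$ shows where this stops. For $g=x_1x_N$ we have $m=E=1$, so the witness was the rose with $L=3$ against the lollipop graph. On $g'=x_1x_N^2$ these two trees give $1+6=7$ and $1+2+2=5$. The correct value for $g'$ is $L=2$. The pair was computed from $g$, and nothing in the hypothesis that $Hg$ is not rigid gives a hold on $g'$. Starting from rigidity is no better: the statement that $Hg$ is rigid says that certain pairs of trees do not exist, and does not by itself produce anything for $g'$.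

What gets past this is to decide the alternative by a condition in which $g$ does not occur. We look at the orbit of the *basis* $X$, that is, at all bases $\beta h(X)=(\beta h(x_1),\dots,\beta h(x_N))$, $h\in H$, for $\beta \in\mathrm{Aut}(F)$. Every $\beta h(g)$ with $|g|_X\le k$ is a product of at most $k$ elements of $\beta h(X)^{\pm1}$, so what we know about the bases passes to all elements, up to $k$ errors. We shall call a basis *good* if, after conjugation, its words avoid certain two-letter subwords. The proof then has two halves.

* If for some $\beta$ all bases $\beta h(X)$ are good, we find one pair of trees for all $g$ with $|g|_X\le k$. The $k$ errors are removed by a power of an automorphism $f$ that destroys forbidden subwords.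
* If for every $\beta$ some $\beta h(X)$ is not good, a Whitehead-graph argument shows that a certain word $s$ is missing from its words, also after applying $f$ many times. North–south dynamics of $f$ on currents turns the lack of $s$ into convergence of $H[\eta_g]$ to many limits, among which are all $[\eta_p]$ up to closure.

## 3. Currents, and the results that are quoted

For a *cyclic word* $w$ (always cyclically reduced) let $|w|$ be its length. For $\gamma\in\mathrm{Aut}(F)$, $\gamma(w)$ denotes the cyclic word of the image conjugacy class.

**Definition (currents).** $\mathrm{Curr}(F)$ is the space of geodesic currents: the $F$-invariant and flip-invariant Radon measures on the set of pairs of distinct points of $\partial F$. For a reduced word $u\ne1$, $\langle u,\mu\rangle=\langle u^{-1},\mu\rangle$ is the $\mu$-measure of the cylinder of $u$ (the geodesics of the Cayley tree that pass through a fixed path labelled $u$). For $g\ne1$ the current $\eta_g$ is given by: $\langle u,\eta_g\rangle$ is the number of occurrences of $u$ plus the number of occurrences of $u^{-1}$ in the cyclic word of $g$, counted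 by starting position.

For example, for $g=x_1x_2x_1x_3^{-1}$ we have $\langle x_1,\eta_g\rangle=2$ and $\langle x_1x_2,\eta_g\rangle=1=\langle x_2^{-1}x_1^{-1},\eta_g\rangle$. The word $u$ may wind around: $\langle x_1^5,\eta_{x_1}\rangle=1$.

Textbook facts: a current is determined by the numbers $\langle u,\mu\rangle$, and $\mu_n\to\mu$ iff $\langle u,\mu_n\rangle\to\langle u,\mu\rangle$ for all $u$. Additivity holds: $\langle u,\mu\rangle=\sum_y\langle uy,\mu\rangle$ over the letters $y$ with $uy$ reduced. Put $|\mu|=\sum_i\langle x_i,\mu\rangle$; then $|\eta_g|$ is the cyclic length of $g$, and $|\mu|>0$ for $\mu\ne0$. The projectivization $\mathbb P\mathrm{Curr}(F)$ is compact and metrizable; it can be identified with $\{|\mu|=1\}$, so $[\mu_n]\to[\mu]$ means $\mu_n/|\mu_n|\to\mu/|\mu|$, and $\langle u,\cdot\rangle/|\cdot|$ is continuous on it. $\mathrm{Aut}(F)$ acts continuously, by linear maps on $\mathrm{Curr}(F)$, and $\alpha\eta_g=\eta_{\alpha(g)}$.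

**Definition.** An automorphism is *atoroidal* if no positive power fixes a nontrivial conjugacy class, and *fully irreducible* if no positive power maps a nontrivial proper free factor to a conjugate of itself. (The automorphism $x_1\mapsto x_1x_2$, $x_l\mapsto x_l$ for $l\ge2$, is neither: it fixes $x_2$ and, since $N\ge3$, preserves the proper factor $\langle x_1,x_2\rangle$.)

We quote three results.

* **(C1)** Result 1 of Section 1 for $H=\mathrm{Aut}(F_N)$, $g=x_1$: the set of primitive elements is spectrally rigid ($N\ge3$).
* **(C2)** (Kapovich–Lustig, *Geom. Topol.* 13 (2009)) For $T\in\mathrm{cv}_N$ there is a continuous linear function $\langle T,\cdot\rangle$ on $\mathrm{Curr}(F)$ with $\langle T,\eta_g\rangle=\|g\|_T$. (It is the sum over the edges $e$ of $T/F$ of the length of $e$ times the measure of the compact open set of geodesics through a fixed lift of $e$.)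
* **(C3)** (R. Martin; published proof: C. Uyanik, *Dynamics of hyperbolic iwips*, Conform. Geom. Dyn. 18 (2014) 192–216) If $N\ge3$ and $\varphi\in\mathrm{Out}(F_N)$ is fully irreducible and atoroidal, there are distinct $[\mu_+],[\mu_-]\in\mathbb P\mathrm{Curr}(F)$, fixed by $\varphi$, with $\varphi^m[\nu]\to[\mu_+]$ for $[\nu]\ne[\mu_-]$ and $\varphi^{-m}[\nu]\to[\mu_-]$ for $[\nu]\ne[\mu_+]$ as $m\to\infty$.

## 4. Bad turns, and two trees that agree on words without them

**Definition (turns).** A *turn* is an unordered pair of distinct letters of $X^{\pm}$. A two-letter subword $st$ of a reduced (cyclic) word gives the turn $\{s^{-1},t\}$; the inverse subword $t^{-1}s^{-1}$ gives the same turn. A cyclic word of length $\ell$ has $\ell$ turn occurrences; for $\ell=1$ the cyclic word $s$ gives $\{s^{-1},s\}$.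

* A turn is *bad* if it is $\{x_1^{-1},d\}$ with $d\ne x_2$. So a word has no bad turn iff every $x_1$ (unless last) is followed by $x_2$ and every $x_1^{-1}$ (unless first) is preceded by $x_2^{-1}$.
* The turn $\{x_1^{-1},x_N^{-1}\}$ is *illegal*; it comes from $x_1x_N^{-1}$ and from $x_Nx_1^{-1}$. Illegal turns are bad.
* A (cyclic) word is *legal* if it has no illegal turn. For a cyclic word $w$, $I(w)$ and $B(w)$ are the numbers of illegal and of bad turn occurrences; thus $I\le B$.

For $N=3$, the cyclic word $x_1x_3^{-1}$ has the turns $\{x_1^{-1},x_3^{-1}\}$ and $\{x_3,x_1\}$, so $I=B=1$. The cyclic word $x_1$ is legal but $B(x_1)=1$.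

The purpose of bad turns is the next lemma. If $x_1$ is always followed by $x_2$, a tree cannot tell whether the edge $x_1$ has been prolonged along $x_2$.

**Lemma 1.** Let $S\subset F$, $\alpha\in\mathrm{Aut}(F)$, and suppose $B(\alpha(g))=0$ for the cyclic word of $\alpha(g)$, for every $1\ne g\in S$. Then $S$ is not spectrally rigid: the points $T\ne T'$ constructed below agree on $S$.

*Proof.* Let $\theta(x_1)=x_1x_2$ and $\theta(x_l)=x_l$ for $l\ge2$. Let $T$ be the point with $\|g\|_T$ the cyclic length of $\alpha(g)$, and $T'$ the point with $\|g\|_{T'}$ the weighted cyclic length of $\theta^{-1}\alpha(g)$, where $x_1^{\pm1}$ has weight $2$ and all other letters weight $1$. Both are Cayley trees with positive edge lengths and changed markings, so they lie in $\mathrm{cv}_N$.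

Let $w$ be a nontrivial cyclic word with $B(w)=0$. Every $x_1$ in it is followed by $x_2$ and every $x_1^{-1}$ is preceded by $x_2^{-1}$. The subwords $x_1x_2$ and $x_2^{-1}x_1^{-1}$ obtained in this way are pairwise disjoint, so $w$ is uniquely a cyclic product of blocks $x_1x_2$, $x_2^{-1}x_1^{-1}$ and $x_l^{\pm1}$ with $l\ge2$. Replace $x_1x_2$ by $x_1$ and $x_2^{-1}x_1^{-1}$ by $x_1^{-1}$ to get $w'$ with $\theta(w')=w$. If two adjacent letters of $w'$ were mutually inverse, so would be the two adjacent blocks, and $w$ would not be cyclically reduced. Hence $w'$ is cyclically reduced. A block of length two became a letter of weight two, so the weighted length of $w'=\theta^{-1}(w)$ is $|w|$. Thus $T,T'$ agree on $S$ (trivially at $1$).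

For $g=\alpha^{-1}(x_1)$ we have $\|g\|_T=1$, while $\theta^{-1}(x_1)=x_1x_2^{-1}$ gives $\|g\|_{T'}=3$. So $T\ne T'$. $\square$

For instance $w=x_1x_2x_3$ gives $w'=x_1x_3$, of weight $3=|w|$.

## 5. The automorphism $f$

We need an automorphism that produces words without bad turns, and whose words contain every other turn of a large connected graph. Let
$$f(x_i)=x_{i+1}\ (i<N),\qquad f(x_N)=x_1x_2 .$$
The image contains $x_2,\dots,x_N$ and $x_1x_2$, so $f$ is onto, hence an automorphism since $F$ is Hopfian. For $N=3$ the iterates of $x_1$ are
$$x_1,\ x_2,\ x_3,\ x_1x_2,\ x_2x_3,\ x_3x_1x_2,\ x_1x_2x_2x_3,\ x_2x_3x_3x_1x_2,\ \dots$$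

*First letters.* Let $D(t)$ be the first letter of $f(t)$:
$$D(x_i)=x_{i+1},\quad D(x_N)=x_1,\quad D(x_i^{-1})=x_{i+1}^{-1}\ (i<N),\quad D(x_N^{-1})=x_2^{-1}.$$
The only collision is $D(x_1^{-1})=D(x_N^{-1})=x_2^{-1}$, which is the reason for the word "illegal", and $x_1^{-1}\notin\mathrm{im}\,D$. The last letter of $f(t)$ is $D(t^{-1})^{-1}$, so it is never $x_1$.

**(5.1) Legal words.** *If $u$ is a legal reduced word (or legal cyclic word), the letterwise image $f(u)$ is reduced (cyclically reduced) and has no bad turn; in particular it is again legal.* Indeed, a legal turn $\{s^{-1},t\}$ goes to $\{D(s^{-1}),D(t)\}$, which consists of two distinct letters, neither of them $x_1^{-1}$. The only other turns are those inside $f(x_N^{\pm1})$, and these are $\{x_1^{-1},x_2\}$, not bad.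

**(5.2) Growth.** Let $\lambda>1$ satisfy $\lambda^N=\lambda+1$ (it exists, since $\lambda^N-\lambda-1$ is $-1$ at $\lambda=1$ and tends to $\infty$), and give $x_i^{\pm1}$ the weight $\lambda^{i-1}$. Then $f$ multiplies the weight of each letter by $\lambda$: for $x_N$, the weight of $x_1x_2$ is $1+\lambda=\lambda\cdot\lambda^{N-1}$. By (5.1), $f$ multiplies the weighted length of a legal cyclic word by $\lambda$.

**(5.3) Primitivity.** The transition graph of $f$, with arrows $i\to i+1$, $N\to1$, $N\to2$, is strongly connected and has cycles of the coprime lengths $N$ and $N-1$. So there is $r_1$ such that $f^m(x_i)$ contains every $x_l$, for all $m\ge r_1$ and all $i$.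

**(5.4) Two-letter words.** Let $\mathcal L$ be the set of nonempty subwords of the positive words $f^j(x_l)$, $j\ge0$. Let
$$L(i)=i+1\ (i<N),\ L(N)=2;\qquad R(j)=j+1\ (j<N),\ R(N)=1 .$$
So $x_{L(i)}$ is the last letter of $f(x_i)$, $x_{R(j)}$ is the first letter of $f(x_j)$, and $f(x_ix_j)$ contains $x_{L(i)}x_{R(j)}$. Now $x_1x_2=f(x_N)\in\mathcal L$, and the pair $(1,2)$ goes to $(2,3)$. On $\{2,\dots,N\}\times\{1,\dots,N\}$ the map $L\times R$ is a product of an $(N-1)$-cycle and an $N$-cycle; the lengths are coprime, so it is a single cycle. Hence $\mathcal L$ contains $x_1x_2$ and all $x_ix_j$ with $2\le i\le N$, $1\le j\le N$, and each of them occurs in some $f^q(x_1x_2)=f^{q+N}(x_1)$.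

Let $W$ be the graph on $X^\pm$ whose edges are the corresponding turns $\{x_1^{-1},x_2\}$ and $\{x_i^{-1},x_j\}$, $i\ge2$, all $j$. Thus $W$ is a complete bipartite graph $K=K_{N-1,N}$ together with the vertex $x_1^{-1}$ hanging at $x_2$; it is connected. If a pair occurs in $f^j(x_1)$, it occurs in $f^m(x_1)$ for all $m\ge j+r_1$, because $f^{m-j}(x_1)$ contains $x_1$. So there is $r_0$ such that
$$s:=f^{r_0}(x_1)\ \text{ contains all the pairs above as subwords.}$$

## 6. Powers of $f$ destroy illegal turns

**Lemma 2.** For every nontrivial cyclic word $w$: (a) $I(f(w))\le B(f(w))\le I(w)$. (b) With $M=N+3$: if $I(w)\ge1$, then $I(f^M(w))<I(w)$. Consequently, if $I(w)\le k$, then $B(f^t(w))=0$ for all $t\ge Mk+1$.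

For $N=3$ take $w=x_1x_3^{-1}$, with $I(w)=1$. Then $f(w)=x_2\cdot x_2^{-1}x_1^{-1}=x_1^{-1}$ has $I=0$, $B=1$, and $f^2(w)=x_2^{-1}$ has $B=0$.

**Step 1: part (a).** *We compute $f(w)$ by cutting $w$ at its illegal turns.* If $I(w)=0$, use (5.1). Let $I(w)=k\ge1$ and cut $w$ at its illegal turns into legal segments $p_1,\dots,p_k$, in cyclic order. Each $p_i$ starts with $x_1^{-1}$ or $x_N^{-1}$ and ends with $x_1$ or $x_N$, so $|p_i|\ge2$. By (5.1) the letterwise image $f(p_i)$ is reduced; it starts with $x_2^{-1}$ and ends with $x_2$. Write
$$f(p_i)=x_2^{-1}p_i'x_2 .\tag{6.1}$$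
Here $p_i'\ne1$, since $x_2^{-1}x_2$ is not reduced. Multiplying up, $f(w)$ is represented by the cyclic product $p_1'\cdots p_k'$.

This product is cyclically reduced. Consider a junction $p_i|p_{i+1}$ of type $x_1|x_N^{-1}$; the type $x_N|x_1^{-1}$ follows by inverting everything. As $f(x_N^{-1})=x_2^{-1}x_1^{-1}$, the word $p_{i+1}'$ starts with $x_1^{-1}$. Write $p_i=r'x_1$ with $r'\ne1$; since $f(x_1)=x_2$, (6.1) gives $f(r')=x_2^{-1}p_i'$. So the last letter of $p_i'$ is the last letter of the image of a letter, hence is not $x_1$, and there is no cancellation at the junction.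

By (5.1) the turns inside the $p_i'$ are not bad. So bad turns of $f(w)$ occur only at the $k$ junctions, and $B(f(w))\le k$.

**Step 2: what persistence of all illegal turns would mean.** *We begin the proof of (b) by contradiction and follow one junction in time.* Suppose $I(w)=k\ge1$ and $I(f^M(w))=k$. By (a), $I(f^t(w))=k$ for $0\le t\le M$. For $t<M$ the illegal turns of $f^{t+1}(w)$ lie among the $k$ junctions of Step 1, so all these junctions are illegal. Thus the segments of $f^{t+1}(w)$ are the words $p_i^{(t+1)}$ with
$$f(p_i^{(t)})=x_2^{-1}p_i^{(t+1)}x_2,$$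
and for $t\ge1$ the segments $p_i^{(t)}$ contain no bad turns.

Follow the junction at the end of $p_1$. Replacing $w$ by $w^{-1}$ and renumbering if necessary, it has type $x_1|x_N^{-1}$ at time $1$. By Step 1, a junction of type $x_1|x_N^{-1}$ produces a right side starting with $x_1^{-1}$; being illegal, it has type $x_N|x_1^{-1}$ at the next time. Symmetrically, type $x_N|x_1^{-1}$ is followed by type $x_1|x_N^{-1}$. So at odd times $t\le M$ the type is $x_1|x_N^{-1}$, and
$$p_1^{(t)}=u_tx_1,$$
where $u_t\ne1$ starts with an inverse letter.

**Step 3: the last letter of $u_t$, and how $u_{t+2}$ arises from $u_t$.** *This gives a recursion over two time steps.* Let $t$ be odd, $t+1\le M$. From $f(u_t)x_2=f(p_1^{(t)})$ we get $f(u_t)=x_2^{-1}p_1^{(t+1)}$, and $p_1^{(t+1)}$ ends in $x_N$. So the last letter $y$ of $u_t$ satisfies $D(y^{-1})=x_N^{-1}$, that is, $y=x_{N-1}$ (here $N\ge3$ enters: $D(x_N^{-1})=x_2^{-1}\ne x_N^{-1}$). Hence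
$$u_t=\hat u_t\,x_{N-1}\qquad(t\text{ odd},\ t\le M-1),\tag{6.2}$$
and $\hat u_t\ne1$ because $u_t$ starts with an inverse letter.

Write $p_1^{(t+1)}=vx_N$. Since $f(x_{N-1})=x_N$, we get $f(\hat u_t)=x_2^{-1}v$, and $v\ne1$ because $p_1^{(t+1)}$ starts with an inverse letter. If $t+2\le M$, then $f(v)x_1x_2=f(p_1^{(t+1)})=x_2^{-1}p_1^{(t+2)}x_2$, so $f(v)x_1=x_2^{-1}u_{t+2}x_1$. Hence, letterwise,
$$f^2(\hat u_t)=f(x_2)^{-1}f(v)=f(x_2)^{-1}x_2^{-1}u_{t+2},$$
which is reduced by (5.1), since $\hat u_t$ is legal. We record:
$$u_{t+2}\ \text{ is a nonempty suffix of the reduced word } f^2(\hat u_t)\qquad(t \text{ odd},\ t+2\le M).\tag{6.3}$$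

**Step 4: the letters of $u_1$ are forced.** *We translate (6.2) and (6.3) into information on $u_1$.* Write $u_1=\cdots y_3y_2y_1$ and let $z_\sigma$ be $u_1$ with its last $\sigma$ letters deleted. All $z_\sigma$ are legal, so their letterwise iterates are reduced.

Claim: *for all $\sigma\ge0$ with $2\sigma\le N-1$, $u_{1+2\sigma}$ is a nonempty suffix of $f^{2\sigma}(z_\sigma)$; and if $2\sigma\le N-3$, then $y_{\sigma+1}=x_{N-1-2\sigma}$.*

For $\sigma=0$ the suffix statement is trivial. Assume it for $\sigma$, with $2\sigma\le N-3$. By (6.2) at $t=1+2\sigma$, the last letter of $f^{2\sigma}(z_\sigma)$, which is the last letter of $f^{2\sigma}(y_{\sigma+1})$, is $x_{N-1}$. So $y_{\sigma+1}=x_j$ is positive and $L^{2\sigma}(j)=N-1$. Now $L$ permutes $\{2,\dots,N\}$ cyclically, and $L^m(1)=1+m\ne N-1$ for $0\le m\le N-3$. So $j\ge2$ and $j$ is unique; since $N-1-2\sigma\ge2$ works, $j=N-1-2\sigma$, and $f^{2\sigma}(x_j)=x_{N-1}$ is a single letter. Therefore $f^{2\sigma}(z_\sigma)=f^{2\sigma}(z_{\sigma+1})x_{N-1}$, so the nonempty word $\hat u_{1+2\sigma}$ is a suffix of $f^{2\sigma}(z_{\sigma+1})$. By (6.3),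 $u_{3+2\sigma}$ is a nonempty suffix of $f^{2\sigma+2}(z_{\sigma+1})$. This proves the claim by induction.

**Step 5: contradiction for $N$ even.** *The next forced letter has a two-letter image, and this spoils the recursion.* Take $2\sigma=N-2$; so $\sigma\ge1$. By (6.2) at $t=1+2\sigma=N-1$ and the claim, $y_{\sigma+1}=x_j$ with $L^{N-2}(j)=N-1$. On $\{2,\dots,N\}$ we have $L^{N-2}=L^{-1}$, giving $j=L(N-1)=N$; and $L^{N-2}(1)=N-1$. So $j\in\{1,N\}$. By the claim for $\sigma-1$, $y_\sigma=x_{N+1-2\sigma}=x_3$. If $j=1$, then $u_1$ has the subword $x_1x_3$, a bad turn; but $p_1^{(1)}$ has none. So $j=N$, and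
$$f^{N-2}(x_N)=f^{N-3}(x_1x_2)=x_{N-2}x_{N-1}.$$
Since $u_{N-1}=\hat u_{N-1}x_{N-1}$ is a suffix of $f^{N-2}(z_\sigma)$, the nonempty word $\hat u_{N-1}$ ends in $x_{N-2}$. By (6.3), $u_{N+1}$ ends with the last letter of $f^2(x_{N-2})=x_N$. This contradicts (6.2) at $t=N+1\le M-1$.

**Step 6: contradiction for $N$ odd.** *The same happens one stage later.* Take $2\sigma=N-1$. By (6.2) at $t=N$ and the claim, $y_{\sigma+1}=x_j$ with $L^{N-1}(j)=N-1$. Since $L^{N-1}$ is the identity on $\{2,\dots,N\}$ and $L^{N-1}(1)=N$, we get $j=N-1$. Also $f^{N-1}(x_{N-1})=f^{N-2}(x_N)=x_{N-2}x_{N-1}$. As before $\hat u_N$ ends in $x_{N-2}$, so $u_{N+2}$ ends in $x_N$, contradicting (6.2) at $t=N+2=M-1$. This proves (b). (For $N=3$ the run is: $u_1$ ends in $x_2$; then $y_2=x_2$ because $f^2(x_2)=x_1x_2$ ends in $x_2$ and no other letter does this; so $\hat u_3$ ends in $x_1$, $u_5$ ends in $f^2(x_1)=x_3$, but (6.2) demands $x_2$.)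

**Step 7: the consequence.** *We iterate.* If $I(w)\le k$, then (a) and (b) give $I(f^{Mk}(w))=0$, and (5.1) gives $B(f^t(w))=0$ for $t\ge Mk+1$. $\square$

## 7. $f$ is atoroidal and fully irreducible

This section makes (C3) available for $f$.

**Lemma 3.** $f$ represents an atoroidal, fully irreducible element of $\mathrm{Out}(F_N)$.

**Step 1: atoroidal.** *We use growth.* By Lemma 2 every nontrivial conjugacy class becomes legal under iteration of $f$, and from then on its weighted length is multiplied by $\lambda>1$ at each step by (5.2). So no class is periodic.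

**Step 2: all words of $\mathcal L$ can be read in the core graph of an invariant factor.** *We now suppose that $f^k(A)$ is conjugate to $A$, with $k\ge1$ and $A$ a nontrivial proper free factor, and look for a contradiction.* Let $\Delta$ be the Stallings core graph of $A$: a finite graph immersed in the rose, in which the cyclic words of elements conjugate into $A$ are read along closed paths. (For example, $A=\langle x_1,x_2\rangle$ has as core graph the rose with two petals, in which no word containing $x_3$ can be read.) A path in $\Delta$ labelled $u$ is called a *lift* of $u$. Because of the immersion, it is determined by its position at any one of its vertices, so a word has finitely many lifts.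

Let $1\ne a\in A$. For some $n_1$ the cyclic word $f^{kn_1}(a)$ is legal; it contains some $x_i^{\pm1}$. Hence for $n\ge n_1$ the cyclic word $f^{kn}(a)$ contains $f^{k(n-n_1)}(x_i)^{\pm1}$. As $f^{kn}(a)$ is conjugate into $A$, the word $f^{k(n-n_1)}(x_i)$ has a lift. If $u$ is a subword of $f^j(x_l)$ and $m=k(n-n_1)\ge j+r_1$, then $f^m(x_i)=f^j(f^{m-j}(x_i))$ contains $f^j(x_l)$ by (5.3). So every $u\in\mathcal L$ has a lift.

**Step 3: lifts extend.** *A minimality trick gives extension in both directions.* Choose $u_0\in\mathcal L$ with the least number of lifts; this number is positive. If $z\in\mathcal L$ contains $u_0$ at a given place, restriction injects the lifts of $z$ into the lifts of $u_0$. By minimality this is a bijection, so every lift of $u_0$ extends to a lift of $z$.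

By (5.3) we can choose $j$ such that $E_i:=f^j(x_i)$ contains $u_0$ for every $i$. If $x_ix_l\in\mathcal L$, then $E_iE_l\in\mathcal L$. Take a lift of $E_i$; it restricts to a lift of $u_0$, which extends to a lift of $E_iE_l$, and the $E_i$-part of the latter is the given lift, since they agree at a vertex. So every lift of $E_i$ extends forward to a lift of $E_iE_l$. In the same way every lift of $E_l$ extends backward to one.

**Step 4: a finite permutation action.** *We show that the $E_l$ permute finitely many vertices of $\Delta$.* Let $Y_0$ be the finite nonempty set of initial and terminal vertices of lifts of the $E_i$. For $y\in Y_0$ let $V_y\subseteq X^\pm$ consist of the $x_l$ such that $E_l$ has a lift starting at $y$, and the $x_i^{-1}$ such that $E_i$ has a lift ending at $y$. Then $V_y\ne\emptyset$. Let $\{x_i^{-1},x_l\}$ be an edge of $W$, so $x_ix_l\in\mathcal L$. If $x_i^{-1}\in V_y$, forward extension gives $x_l\in V_y$; if $x_l\in V_y$, backward extension gives $x_i^{-1}\in V_y$. So $V_y$ is closed under adjacency in $W$. Since $W$ is connected, $V_y=X^\pm$.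

So for each $l$ and each $y\in Y_0$ there is exactly one lift of $E_l$ starting at $y$ and exactly one ending at $y$. Reading $E_l$ therefore defines a permutation of $Y_0$, and $F$, which is free on $E_1,\dots,E_N$, acts on the finite set $Y_0$. The stabilizer of $y$ has finite index in $F$ and consists of elements read along closed paths at $y$, so it lies in $\pi_1(\Delta,y)$, a conjugate of $A$. Thus $A$ has finite index in $F$, and by the index formula $\mathrm{rank}\,A-1=[F:A](N-1)$ its rank is at least $N$. A proper free factor has smaller rank. This contradiction proves Lemma 3. $\square$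

Let $[\mu_\pm]$ be given by (C3) for $f$, normalized by $|\mu_-|=1$. Two facts about these limits will be used.

**(7.1)** *For every nontrivial $g$, $[\eta_g]\ne[\mu_\pm]$.* Otherwise, since $[\mu_\pm]$ is $f$-fixed, $\eta_{f(g)}$ would be proportional to $\eta_g$. The support of $\eta_g$ consists of the endpoint pairs of the axes of the conjugates of $g$. Write $g=a^e$ with $e\ge1$ and $a$ not a proper power. Equality of supports says that the axis of $f(a)$ is the axis of a conjugate of $a$; as neither is a proper power, $f(a)$ is conjugate to $a^{\pm1}$. Then $f^2$ fixes the class of $a$, contradicting atoroidality.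

**(7.2)** *$\langle s,\mu_+\rangle>0$.* For $m\ge r_0+r_1$ the word $f^m(x_1)=f^{r_0}(f^{m-r_0}(x_1))$ contains at least $\#_{x_1}(f^{m-r_0}(x_1))$ copies of $s$. Every $f^{r_1}(x_l)$ contains $x_1$, and $f$ at most doubles lengths, so
$$\#_{x_1}(f^q(x_1))\ge|f^{q-r_1}(x_1)|\ge2^{-r_1}|f^q(x_1)|\quad(q\ge r_1),\qquad |f^m(x_1)|\le2^{r_0}|f^{m-r_0}(x_1)| .$$
So the frequency of $s$ in $f^m(x_1)$ is at least $2^{-r_0-r_1}$. By (7.1), $[\eta_{x_1}]\neq[\mu_-]$, so $f^m[\eta_{x_1}]\to[\mu_+]$, and $\langle s,\mu_+\rangle\ge2^{-r_0-r_1}|\mu_+|>0$.

## 8. Folding a basis: all turns of $W$ exclude bad turns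

The graph $W$ just fails to be highly connected: $x_1^{-1}$ hangs at $x_2$. We show that the words of a basis cannot contain all turns of $W$ and in addition another turn at $x_1^{-1}$.

**Definition (tight bases).** A basis $Y=(y_1,\dots,y_N)$, written as reduced words in $X$, is *tight* if there is no letter $t$ such that every $y_i$ begins with $t$ and ends with $t^{-1}$.

If such $t$ exists, then all $|y_i|\ge3$, and conjugation replaces each $y_i=tz_it^{-1}$ by the shorter nonempty subword $z_i$. So by repeated *trimming* every basis is simultaneously conjugate to a tight one that consists of subwords of the original words. For $N=3$, the basis $x_3x_1x_3^{-1},\ x_3x_1x_2x_1^{-1}x_3^{-1},\ x_3x_1x_3x_1^{-1}x_3^{-1}$ is trimmed to $x_1,\ x_1x_2x_1^{-1},\ x_1x_3x_1^{-1}$, which is tight because of its first word. As it is conjugate to $X$, tight conjugates are not unique.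

Let $\mathrm{Wh}(Y)$ be the graph on $X^\pm$ whose edges are the turns of the (non-cyclic) words $y_i$.

**Lemma 4.** Let $Y$ be a tight basis, not all $|y_i|=1$. There is $v\in X^\pm$ and a partition $X^\pm\setminus\{v\}=P\sqcup Q$ into nonempty sets with no edge of $\mathrm{Wh}(Y)$ between $P$ and $Q$.

**Step 1: folding down to the rose.** *We control the folding sequence so that we can look at its last fold.* Let $\Gamma_0$ be the rose with subdivided petals labelled $y_1,\dots,y_N$. The label map $\Gamma_0\to R_X$ to the standard rose is a $\pi_1$-isomorphism. Fold (Stallings): $\Gamma_0\to\Gamma_1\to\cdots\to\Gamma_r$, each fold identifying two distinct oriented edges with the same label and the same origin, with $\Gamma_r\to R_X$ an immersion.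

A fold of $e_1,e_2$ is $\pi_1$-surjective: lift a loop edge by edge; wherever consecutive lifts do not match up, the two endpoints are the termini of $e_1,e_2$, and one inserts $e_1^{-1}e_2$ or $e_2^{-1}e_1$, which maps to a backtracking path. (The same is done at the base point, if needed.) Hence each map $\Gamma_k\to R_X$ is a $\pi_1$-isomorphism: it is onto because $\Gamma_0\to R_X$ is, and a class in its kernel comes from a class of $\pi_1(\Gamma_0)$ with trivial image in $F$, which is trivial.

If two folded edges $e_1\ne e_2$ had the same terminus, $e_1e_2^{-1}$ would be a reduced nontrivial loop with trivial image. So folded edges have distinct termini, and each fold lowers the number of vertices by exactly one. In $\Gamma_r$ the reduced loop at the base vertex representing $x_i$ has reduced label, so it has length one. By immersion these $N$ loops are all the edges at the base vertex, so by connectedness $\Gamma_r=R_X$.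

**Step 2: reading off $v,P,Q$ from the last fold.** *Before the last fold there are only two vertices.* As not all $|y_i|=1$, $\Gamma_0$ has more than one vertex. So $r\ge1$, and $\Gamma_{r-1}$ has exactly two vertices $b_1\ne b_2$. The last fold identifies oriented edges $e_1,e_2$ with a common label $x\in X^\pm$ and common origin, ending at $b_1,b_2$ respectively. These are the only two edges of $\Gamma_{r-1}$ labelled $x$, and every other element of $X$, up to inversion, labels exactly one edge. So for each $t\ne x^{-1}$ all oriented edges labelled $t$ start at a single vertex $o(t)$. Put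
$$v=x^{-1},\qquad P=\{t\ne v:o(t)=b_1\},\qquad Q=\{t\ne v:o(t)=b_2\}.$$

**Step 3: $P,Q$ are as required.** *Here tightness enters.* At each vertex of $\Gamma_0$ two oriented edges with distinct labels start: at interior vertices of petals because the $y_i$ are reduced; at the base vertex by tightness, since otherwise the first letters and the inverses of the last letters of all $y_i$ would be one and the same $t$. Passing to the quotient, this also holds at $b_1$ and $b_2$. At each of them one of the two labels is not $v$, so $P,Q\neq\emptyset$. A subword $s't'$ of some $y_i$ is read through a vertex of $\Gamma_{r-1}$ at which edges labelled $s'^{-1}$ and $t'$ start. So no turn joins $P$ to $Q$. $\square$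

*Example.* Let $N=3$ and $Y=(x_1x_2,x_2,x_3)$. Then $\Gamma_0$ has a base vertex $b$ and one more vertex $m$; the single fold identifies the two edges labelled $x_2^{-1}$ that start at $b$, one ending at $b$ and one at $m$. So $v=x_2$, $b_1=b$, $b_2=m$, $Q=\{x_1^{-1}\}$ and $P=\{x_1,x_2^{-1},x_3,x_3^{-1}\}$. The only edge of $\mathrm{Wh}(Y)$ is $\{x_1^{-1},x_2\}$.

**Lemma 5.** If $Y$ is a tight basis with $\mathrm{Wh}(Y)\supseteq W$, then no $y_i$ has a bad turn.

*Proof.* Since $\mathrm{Wh}(Y)$ has edges, not all $|y_i|=1$. Take $v,P,Q$ from Lemma 4. Since $N-1\ge2$, $K=K_{N-1,N}$ and $K$ minus any vertex are connected. So $K\setminus\{v\}$ lies in one part, say $P$. Hence $Q\subseteq\{x_1^{-1}\}$, and as $Q\ne\emptyset$, $Q=\{x_1^{-1}\}$ and $v\ne x_1^{-1}$. So $x_1^{-1}$ is adjacent in $\mathrm{Wh}(Y)$ at most to $v$. As $\{x_1^{-1},x_2\}$ is an edge of $W$, we get $v=x_2$, and $x_1^{-1}$ is adjacent only to $x_2$. This says that there is no bad turn. $\square$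

**Definition (good bases).** A basis $Y$ of $F$ is *good* if some tight simultaneous conjugate of $Y$ consists of words without bad turns.

For example $X$ is good, since one-letter words have no turns. The word "some" matters: for $N=3$ the tight conjugate $x_3x_1x_3^{-1},\ x_3x_2x_3^{-1},\ x_3$ of $X$ has the bad turn $\{x_1^{-1},x_3^{-1}\}$.

**(8.1)** *If $Y$ is good, so is $f(Y)$.* Let $Y'$ be a tight conjugate without bad turns. By (5.1) the letterwise images $f(y_i')$ are reduced and have no bad turns. Trimming gives a tight conjugate of $f(Y)$ consisting of subwords.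

**(8.2)** *Let $\gamma\in\mathrm{Aut}(F)$, let $Y'$ be a basis simultaneously conjugate to $\gamma(X)$, and $1\ne g$ with $|g|_X\le k$. Then the cyclic word of $\gamma(g)$ is a cyclic concatenation of at most $k$ nonempty pieces, each a subword of some $y_i'^{\pm1}$; so there are at most $k$ boundaries between cyclically consecutive pieces.* Indeed $\gamma(g)$ is conjugate to a product of at most $k$ elements $y_i'^{\pm1}$. If $U$ and $y$ are reduced words, the reduced form of $Uy$ is $U_0y_0$ with $U_0$ a prefix of $U$ and $y_0$ a suffix of $y$. By induction on the number of factors, the reduced form of the product is a concatenation of subwords of the factors, one for each factor. Cyclic reduction passes to a subword of this reduced word, which is again such a concatenation; drop empty pieces.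

## 9. Good bases throughout $H$ give non-rigidity

We can now state the alternative, which does not mention any $g$.

* **Case A.** There is $\beta\in\mathrm{Aut}(F)$ such that the basis $\beta h(X)$ is good for all $h\in H$.
* **Case B.** For every $\beta\in\mathrm{Aut}(F)$ there is $h\in H$ such that $\beta h(X)$ is not good.

Exactly one of the cases holds. We show that Case A implies (NR) and Case B implies (R). Moreover (R) and (NR) exclude each other: take $g=x_1$ and $k=1$. So this proves the Theorem.

**Case A implies (NR).** *The $k$ possible bad turns at the boundaries of (8.2) are removed by Lemma 2; then Lemma 1 applies.* Let $k\ge1$, $1\ne g$ with $|g|_X\le k$, and $h\in H$. Apply (8.2) to $\gamma=\beta h$ and a tight conjugate of $\gamma(X)$ without bad turns. Since a word and its inverse have the same turns, the cyclic word $w$ of $\beta h(g)$ has bad turns only at the at most $k$ boundaries between pieces. So $I(w)\le B(w)\le k$. By Lemma 2, $B(f^{Mk+1}(w))=0$. Hence the automorphism $\alpha=f^{Mk+1}\beta$, which does not depend on $h$ and $g$, satisfies $B(\alpha(h(g)))=0$ for all $h\in H$ and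 all $1\ne g$ with $|g|_X\le k$. Lemma 1, applied to $S=\{h(g):h\in H,\ |g|_X\le k\}$, gives $T\ne T'$ agreeing on $S$. For a finite union of orbits $Hg_1\cup\dots\cup Hg_r$, take $k\ge\max|g_i|_X$. This is (NR). $\square$

## 10. Bases that are not good push $H[\eta_g]$ to $\beta^{-1}[\mu_-]$

Assume Case B. In this section we prove:
$$\beta^{-1}[\mu_-]\in\overline{H[\eta_g]}\qquad\text{for all }\beta\in\mathrm{Aut}(F)\text{ and all }g\ne1.\tag{10.1}$$
Fix $\beta$ and $g\ne1$, and let $k=|g|_X$. For each $n\ge0$ apply Case B to $f^n\beta$: choose $h_n\in H$ with $f^n\beta h_n(X)$ not good, and put $\gamma_n=\beta h_n$.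

**Step 1: the word $s$ is rare.** *We turn "not good" into a statement about $f^m\gamma_n(g)$.* Let $m\le n$. By (8.1), $f^m\gamma_n(X)$ is not good, since otherwise applying $f^{n-m}$ would give a good basis. Let $Y'$ be a tight conjugate of $f^m\gamma_n(X)$. By Lemma 5, $\mathrm{Wh}(Y')\not\supseteq W$. Since $s$ and $s^{-1}$ each contain all turns in $W$, neither is a subword of any $y_i'^{\pm1}$. Consequently:

**(10.2)** *If $m\le n$, the cyclic word of $f^m\gamma_n(g)$ does not contain $k+1$ pairwise disjoint occurrences of $s^{\pm1}$* (occurrences meaning embedded arcs of $|s|$ letters). By (8.2) it is a concatenation of at most $k$ pieces with at most $k$ boundaries. Each boundary is interior to at most one of the disjoint occurrences. So one of $k+1$ disjoint occurrences would have no boundary in its interior and would lie in a single piece, which is impossible.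

**Step 2: the cyclic lengths $|\gamma_n(g)|$ tend to infinity.** *We need this in order to count occurrences as embedded arcs, and to contradict (10.2).* Otherwise infinitely many $\gamma_n(g)$ lie in one conjugacy class, with cyclic word $w$. By Lemma 2, $f^{m_1}(w)$ is legal for some $m_1$. It contains some $x_i^{\pm1}$, so by (5.1) $f^m(w)$ contains $f^{m-m_1}(x_i)^{\pm1}$ for $m\ge m_1$. For $m$ large, $f^{m-m_1-r_0}(x_i)$ contains at least $k+1$ letters $x_1$, by (5.3) and growth; so $f^{m-m_1}(x_i)$ contains $k+1$ disjoint copies of $s=f^{r_0}(x_1)$. Fix such an $m$ and take one of the infinitely many $n$ with $n\ge m$. This contradicts (10.2).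

**Step 3: $\gamma_n[\eta_g]\to[\mu_-]$.** *If not, $f^m$ would push a limit close to $[\mu_+]$, where $s$ is frequent.* Otherwise, by compactness, a subsequence converges to some $[\nu]\ne[\mu_-]$. By (C3), $f^m[\nu]\to[\mu_+]$, so by (7.2) there are $c>0$ and a fixed $m$ with $\langle s,f^m\nu\rangle\ge c\,|f^m\nu|$. Let $w_n$ be the cyclic word of $f^m\gamma_n(g)$. Since $f^m\gamma_n[\eta_g]\to f^m[\nu]$ along the subsequence, for large $n\ge m$ in it $w_n$ contains at least $\frac c2|w_n|$ occurrences of $s^{\pm1}$. Moreover $|w_n|\to\infty$ by Step 2, because there are finitely many conjugacy classes of bounded length and $f^m$ permutes classes. So $|w_n|\ge|s|$ eventually, and occurrences are embedded arcs. Each occurrence meets at most $4|s|$ occurrences, itself included: the starting positions differ by less than $|s|$, and at each position there are two words to consider. Choosing occurrences greedily and discarding those that meet a chosen one, we get at least $c|w_n|/(8|s|)$ disjoint ones. For $n$ large this exceeds $k$ and contradicts (10.2).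

Hence $h_n[\eta_g]=\beta^{-1}\gamma_n[\eta_g]\to\beta^{-1}[\mu_-]$, which is (10.1). $\square$

## 11. From $\mathrm{Aut}(F)[\mu_-]$ to all primitive elements

Assume Case B, let $g\ne1$ and $\mathcal C=\overline{H[\eta_g]}$. By (10.1), $\mathcal C\supseteq\mathrm{Aut}(F)[\mu_-]$. We first show that $[\eta_p]\in\mathcal C$ for every primitive $p$. The idea is to apply to $\mu_-$ automorphisms $x_i\mapsto x_ix_j^q$ with $q\to\infty$: if not too much cancels, almost all letters become $x_j^{\pm1}$.

**Step 1: the choice of $i$ and $j$.** *We choose them so that cancellation can be bounded.* Since $\mu_-\ne0$, some $\langle x_i,\mu_-\rangle>0$. By additivity $\langle x_iy_0,\mu_-\rangle>0$ for some letter $y_0\ne x_i^{-1}$. As $N\ge3$, there are at least two indices different from $i$, and we can choose $j\ne i$ with $y_0\notin\{x_j,x_j^{-1}\}$. For $q\ge1$ let $\tau_q(x_i)=x_ix_j^q$ and $\tau_q(x_l)=x_l$ for $l\ne i$.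

**Step 2: the cyclic word $\tau_q(w)$.** *We compute it exactly.* Let $w$ be a cyclic word containing $x_i^{\pm1}$ and write $w=x_i^{\epsilon_1}u_1\cdots x_i^{\epsilon_\ell}u_\ell$ cyclically, with $u_a$ not involving $x_i^{\pm1}$. Put $\delta_a=1$ if $\epsilon_a=1$ and $0$ otherwise; $\delta_a'=1$ if $\epsilon_{a+1}=-1$ and $0$ otherwise (indices mod $\ell$). Since $\tau_q(x_i^{-1})=x_j^{-q}x_i^{-1}$, $\tau_q(w)$ is the cyclic product of the $x_i^{\epsilon_a}u_a'$, with $u_a'$ the reduced form of $x_j^{q\delta_a}u_ax_j^{-q\delta_a'}$. This is cyclically reduced: if $\epsilon_{a+1}=-\epsilon_a$, then $u_a\ne1$ and $\delta_a=\delta_a'$, so $u_a'$ is a conjugate of $u_a$, hence nontrivial.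

**Step 3: a lower bound for the number of letters $x_j^{\pm1}$.** *This shows that enough powers of $x_j$ survive.* If $u_a$ is not a power of $x_j$, write $u_a=x_j^eu^\circ x_j^{e'}$ with $u^\circ\ne1$ not beginning or ending with $x_j^{\pm1}$. Then $u_a'=x_j^{e+q\delta_a}u^\circ x_j^{e'-q\delta_a'}$ contains at least $q(\delta_a+\delta_a')-|u_a|$ letters $x_j^{\pm1}$. If $u_a=x_j^e$, then $u_a'=x_j^{e+q(\delta_a-\delta_a')}$ contains at least $q|\delta_a-\delta_a'|-|u_a|$ of them. Now $\sum_a(\delta_a+\delta_a')=\ell$ and $|\delta-\delta'|=\delta+\delta'-2\delta\delta'$. Summing over $a$ we obtain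
$$\langle x_j,\eta_{\tau_q(w)}\rangle\ \ge\ q\,o(w)-|w|,\qquad o(w)=\ell-2\,\#\{a:\ x_i^{\epsilon_a}u_ax_i^{\epsilon_{a+1}}=x_ix_j^ex_i^{-1}\text{ for some }e\}.\tag{11.1}$$
If $w$ has no $x_i^{\pm1}$, put $o(w)=0$; the inequality is trivial.

Call the subwords $x_ix_j^ex_i^{-1}$ in (11.1) *patterns*; there $e\ne0$, since $w$ is reduced. Distinct patterns use distinct letters $x_i^{\pm1}$, the positive one at the start and the negative one at the end. So $o(w)$ is the number of letters $x_i^{\pm1}$ in no pattern. In a pattern, $x_i$ is followed by $x_j^{\pm1}\ne y_0$, and $x_i^{-1}$ is preceded by $x_j^{\pm1}\ne y_0^{-1}$. So a letter $x_i$ followed by $y_0$, or a letter $x_i^{-1}$ preceded by $y_0^{-1}$, is in no pattern, and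
$$o(w)\ge\langle x_iy_0,\eta_w\rangle .\tag{11.2}$$

**Step 4: an upper bound for everything else.** *All other words stay bounded.* By Step 2, $w$ and $\tau_q(w)$ have the same number of letters different from $x_j^{\pm1}$. An occurrence of a word $u$ that is not a power of $x_j$ is determined by the position of its first letter different from $x_j^{\pm1}$. Counting $u$ and $u^{-1}$,
$$\langle u,\eta_{\tau_q(w)}\rangle\le2|w|\qquad\text{for } u \text{ not a power of } x_j.\tag{11.3}$$

**Step 5: passage to $\mu_-$ and to the limit $q\to\infty$.** *We apply the bounds to words approximating $\mu_-$.* Let $w_n$ be the cyclic word of $f^{-n}(x_1)$. By (7.1), $[\eta_{x_1}]\ne[\mu_+]$, so (C3) gives $\eta_{w_n}/|w_n|\to\mu_-$. Dividing (11.1)–(11.3) by $|w_n|$ and letting $n\to\infty$,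
$$\langle x_j,\tau_q\mu_-\rangle\ge q\langle x_iy_0,\mu_-\rangle-1,\qquad\langle u,\tau_q\mu_-\rangle\le2\ \text{ for } u\text{ not a power of } x_j .$$
In particular $|\tau_q\mu_-|\to\infty$ as $q\to\infty$. So any subsequential limit $\nu$ of $\tau_q\mu_-/|\tau_q\mu_-|$ has $\langle u,\nu\rangle=0$ for all $u$ that are not powers of $x_j$, and hence $\langle x_j,\nu\rangle=|\nu|=1$. By additivity $\langle x_j^{r+1},\nu\rangle=\langle x_j^r,\nu\rangle$ for $r\ge1$, so all these numbers are $1$. These are the values for $\eta_{x_j}$, so $\nu=\eta_{x_j}$. By compactness $\tau_q[\mu_-]\to[\eta_{x_j}]$.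

**Step 6: all primitive elements.** *We move $x_j$ around.* If $p$ is primitive, choose $\sigma\in\mathrm{Aut}(F)$ with $\sigma(x_j)=p$. Then $\sigma\tau_q[\mu_-]\in\mathcal C$ converges to $\sigma[\eta_{x_j}]=[\eta_p]$. As $\mathcal C$ is closed, $[\eta_p]\in\mathcal C$.

**Step 7: rigidity.** *Agreement on $Hg$ passes to limits.* Let $T,T'\in\mathrm{cv}_N$ agree on $Hg$ and let $p$ be primitive. Choose $h_n\in H$ and $c_n>0$ with $c_n\eta_{h_n(g)}\to\eta_p$. By (C2),
$$\|p\|_T=\lim c_n\|h_n(g)\|_T=\lim c_n\|h_n(g)\|_{T'}=\|p\|_{T'} .$$
So $T,T'$ agree on all primitive elements, and $T=T'$ by (C1). Hence $Hg$ is spectrally rigid. As $g\ne1$ was arbitrary, (R) holds. This completes the proof of the Theorem. $\blacksquare$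

## 12. Equivalent forms of rigidity, and subgroups of finite index

**Classification.** For $N\ge3$ and $H\le\mathrm{Aut}(F_N)$ the following are equivalent:

1. $Hg$ is rigid for some $g\ne1$.
2. $Hg$ is rigid for every $g\ne1$.
3. Some finite union of $H$-orbits is rigid.
4. For some $g\ne1$, $\overline{H[\eta_g]}$ contains $[\eta_p]$ for every primitive $p$.
5. For every $g\ne1$, $\overline{H[\eta_g]}$ contains $[\eta_p]$ for every primitive $p$.
6. Case B of Section 9 holds.

*Proof.* Each of (1), (3) excludes (NR), hence Case A, so each gives (6). The implications (6)$\Rightarrow$(2) and (6)$\Rightarrow$(5) are Sections 10 and 11. (2)$\Rightarrow$(1), (1)$\Rightarrow$(3) and (5)$\Rightarrow$(4) are trivial. (4)$\Rightarrow$(1) is Step 7 of Section 11, which uses only that $[\eta_p]\in\overline{H[\eta_g]}$ for all primitive $p$. $\square$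

**Commensurability.** If $H'\le H$ has finite index, then $H$ and $H'$ are of the same type, (R) or (NR).

*Proof.* If $H'$ is of type (R), so is $H$, since $Hg\supseteq H'g$ and a set containing a rigid set is rigid. Conversely, let $H=\bigcup_iH'c_i$ (finite union) be of type (R) and $g\ne1$. Then $Hg=\bigcup_iH'(c_i(g))$ is a rigid finite union of $H'$-orbits. By (3)$\Rightarrow$(6) for $H'$ together with Sections 10 and 11, $H'$ is of type (R). $\square$
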